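# How fast singular solutions of $(-\Delta)^3u=c_nu^{\frac{n+6}{n-6}}$ approach their profiles

## 1. The function $1/(|x|\,|x-e|)$ on $\mathbb R^8$

On $\mathbb R^n$ we have $\Delta r^s=s(s+n-2)r^{s-2}$, $r=|x|$. Take $n=8$ and start from $r^{-1}$:
$$\Delta r^{-1}=-5r^{-3},\qquad \Delta r^{-3}=-9r^{-5},\qquad \Delta r^{-5}=-5r^{-7}.$$
Hence $(-\Delta)^3|x|^{-1}=225\,|x|^{-7}$, so $u_*=|x|^{-1}$ solves $(-\Delta)^3u=225\,u^7$ on $\mathbb R^8\setminus\{0\}$. Here $7=\frac{n+6}{n-6}$.

We make a second solution. Let $|e|=1$. The translate $U(x)=|x-e|^{-1}$ solves the same equation, with its singularity at $e$. The Kelvin transform $U\mapsto |x|^{-2}U(x/|x|^2)$ maps solutions to solutions; we check this in Section 2. Since $|x|^2\big|\frac{x}{|x|^2}-e\big|^2=1-2x\cdot e+|x|^2=|x-e|^2$, it produces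
$$u(x)=\frac1{|x|\,|x-e|},\qquad\text{a solution away from }0\text{ and }e .$$
Near the origin $u$ looks like $u_*$, and we can see how fast:
$$\frac{u(x)}{u_*(x)}=(1-2x\cdot e+|x|^2)^{-1/2}=1+x\cdot e+\mathcal O(|x|^2).$$
As a check, the first correction $h=|x|^{-1}(x\cdot e)=r^0Y_1$ must solve the linearized equation $(-\Delta)^3h=7\cdot225\,|x|^{-6}h$. With $\Delta(r^sY_1)=(s-1)(s+7)r^{s-2}Y_1$ for $s=0,-2,-4$ the factors are $-7,-15,-15$, and indeed $7\cdot 15\cdot 15=1575=7\cdot225$.

So this $u$ approaches its profile $u_*$ with relative error of exact order $|x|$. Must every singular solution approach its profile at the rate of some power of $|x|$?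

Here is the general setting. Let $n\ge7$, $R>0$, $B_R$ the open ball of radius $R$ about $0$ in $\mathbb R^n$, and $c_n>0$ a fixed constant depending only on $n$ (replacing $u$ by a multiple of $u$ rescales it, so its value plays no role). Consider
$$(-\Delta)^3u=c_nu^{\frac{n+6}{n-6}}\ \text{ in }\mathbb R^n\setminus\{0\}\qquad(\mathcal P_{6,\infty}),\qquad\qquad (-\Delta)^3u=c_nu^{\frac{n+6}{n-6}}\ \text{ in }B_R\setminus\{0\}\qquad(\mathcal P_{6,R}).$$

**Definition.** A singular solution of either equation is a positive classical solution ($u\in C^6$ off the origin) with $\limsup_{x\to0}u(x)=+\infty$.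

**Known result (Jin–Xiong).** If $u$ is a positive singular solution of $(\mathcal P_{6,R})$ with $-\Delta u>0$ and $\Delta^2u>0$ in $B_R\setminus\{0\}$, then $u=(1+\mathrm o(1))u_0$ as $x\to0$ for some positive singular solution $u_0\in C^6(\mathbb R^n\setminus\{0\})$ of $(\mathcal P_{6,\infty})$.

The following conjecture is taken from João Henrique Andrade and Juncheng Wei, "Classification for positive singular solutions to critical sixth order equations", arXiv:2210.04376 (2022).

**Conjecture.** Let $u\in C^6(B_R\setminus\{0\})$ be a positive singular solution of $(\mathcal P_{6,R})$ such that $-\Delta u>0$ and $\Delta^2u>0$ in $B_R\setminus\{0\}$. Then there are a positive singular solution $u_0\in C^6(\mathbb R^n\setminus\{0\})$ of $(\mathcal P_{6,\infty})$ and a constant $\beta_0>0$, both possibly depending on $u$, such that $u=(1+\mathcal O(|x|^{\beta_0}))u_0$ as $x\to0$.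

The conjecture is true. Throughout, put
$$\gamma=\tfrac{n-6}2,\quad p=\tfrac{n+6}{n-6}=\tfrac{\gamma+6}\gamma,\quad c=c_n,\quad f(s)=cs^p,\quad F(s)=\tfrac{c\,s^{p+1}}{p+1},\quad a_1=\gamma,\ a_2=\tfrac n2-1,\ a_3=\tfrac n2+1 ,$$
so $a_2=a_1+2\ge\frac52$ and $a_3=a_1+4$. Let $e_1=\sum_j a_j^2$, $e_2=\sum_{i<j}a_i^2a_j^2$, $e_3=\prod_j a_j^2$, and define $v_*>0$ by $cv_*^{p-1}=e_3$. (For $n=8$: $a=(1,3,5)$, $e_3=225$.) Let $S=\mathbb S^{n-1}$, $t=-\ln|x|$, $\theta=x/|x|$.

**Theorem 1.** The conjecture holds with $\beta_0=1$: if $u$ is as in the conjecture and $u_0$ is the singular solution in the Known result, then $u=(1+\mathcal O(|x|))u_0$ as $x\to0$.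

**Theorem 2.**
1. Every positive singular solution of $(\mathcal P_{6,\infty})$ is $u_0=|x|^{-\gamma}v_0(-\ln|x|)$ with $v_0\equiv v_*$ or $v_0>0$ nonconstant and periodic.
2. In Theorem 1, $u_0$ is unique, and there are $\xi\in\mathbb R^n$, $\epsilon>0$ with
$$u(x)=|x|^{-\gamma}\Big[v_0(t)+(x\cdot\xi)\big(\gamma v_0(t)-v_0'(t)\big)+\mathcal O(|x|^{1+\epsilon})\Big],\qquad t=-\ln|x|.$$
3. $\beta_0=1$ cannot be improved in general: for $e\in\mathbb R^n\setminus\{0\}$ and $R<|e|$, the function $u=C|x|^{-\gamma}|x-e|^{-\gamma}$ (suitable $C>0$) satisfies all hypotheses of the conjecture, and $u=(1+\mathrm o(|x|))\tilde u_0$ holds for no positive singular solution $\tilde u_0$ of $(\mathcal P_{6,\infty})$.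

The hypotheses $-\Delta u>0$, $\Delta^2u>0$ enter only through the Known result.

## 2. The equation on the cylinder $\mathbb R\times\mathbb S^{n-1}$

**The operator.** The purpose of this step is to turn the equation into one with $t$-independent coefficients. Write $u(x)=|x|^{-\gamma}v(t,\theta)$. Since $r\partial_r=-\partial_t$, we have $r^2\Delta=\partial_t^2-(n-2)\partial_t+\Delta_\theta$, so $\mathcal P:=|x|^{\gamma+6}(-\Delta)^3|x|^{-\gamma}$ is a polynomial in $\partial_t$ and $\Delta_\theta$. It is determined by its values on $e^{\tau t}Y_k$, where $Y_k$ is a spherical harmonic of degree $k$, that is, $-\Delta_\theta Y_k=k(k+n-2)Y_k$. Now $|x|^{-\gamma}e^{\tau t}Y_k=r^sY_k$ with $s=-\gamma-\tau$, and $\Delta(r^sY_k)=(s-k)(s+k+n-2)r^{s-2}Y_k$. For the exponents $s,s-2,s-4$ the first factors are $-(a_1+k+\tau),-(a_2+k+\tau),-(a_3+k+\tau)$ and the second ones are $a_3+k-\tau$, $a_2+k-\tau$, $a_1+k-\tau$. So on degree $k$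
$$\mathcal P=P_k:=\prod_{j=1}^3\big(-\partial_t^2+(a_j+k)^2\big).$$
With $b=k+\frac n2-1$ the numbers $a_j+k$ are $b-2,b,b+2$. Their squares have symmetric functions $3b^2+8$, $\ b^2(2b^2+8)+(b^2-4)^2=3b^4+16$, $\ b^2(b^2-4)^2$. Since $b^2$ is the eigenvalue of $A=-\Delta_\theta+(\frac n2-1)^2$,
$$\mathcal P=-\partial_t^6+E_1\partial_t^4-E_2\partial_t^2+E_3,\qquad E_1=3A+8,\ E_2=3A^2+16,\ E_3=A(A-4)^2,$$
and $E_i=e_i$ on constants. As $\gamma p=\gamma+6$, the equation becomes
$$\mathcal Pv=f(v). \tag{1}$$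
Because $\mathcal P$ is even in $\partial_t$, equation (1) is invariant under $t\mapsto-t$. In terms of $u$ this is the Kelvin transform: $|x|^{6-n}u(x/|x|^2)=|x|^{-2\gamma}|x|^{\gamma}v(-t,\theta)=|x|^{-\gamma}v(-t,\theta)$. This justifies Section 1. Positive solutions are $C^\infty$ by elliptic regularity, since $f$ is smooth on $(0,\infty)$.

**Interior estimates.** We record the textbook estimates that will be used. $\mathcal P$ is elliptic of order 6 with $t$-independent coefficients, so the constants below do not depend on $s$. Let $K=[s,s+1]\times S$, $K'=[s-1,s+2]\times S$. If $\mathcal Pw=bw+q$, then $L^r$ estimates and Sobolev embedding give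
$$\|w\|_{C^5(K)}\le C(\|b\|_{L^\infty(K')})\big(\|w\|_{L^2(K')}+\|q\|_{L^\infty(K')}\big). \tag{2}$$
If $q=0$, then $\|w\|_{C^j(K)}\le C\|w\|_{L^\infty(K')}$, where $C$ depends on $j$ and on bounds for finitely many derivatives of $b$. For functions of $t$ alone and bounded $V$, $P_kw=Vw$ implies
$$\|w\|_{C^6(I)}\le C\|w\|_{L^\infty(I)}\quad\text{on unit intervals } I, \tag{3}$$
by the interpolation inequalities $\|w^{(j)}\|\le\varepsilon\|w^{(6)}\|+C_\varepsilon\|w\|$ on $I$, $j\le5$.

**Energy.** We need a conserved quantity. For a positive solution $v$ of (1) put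
$$H[v](t)=\int_S F(v)-\tfrac12vE_3v+\tfrac12v_tE_2v_t-\big(v_{ttt}E_1v_t-\tfrac12v_{tt}E_1v_{tt}\big)+\big(\partial_t^5v\,v_t-\partial_t^4v\,v_{tt}+\tfrac12v_{ttt}^2\big)\,d\theta. \tag{4}$$
The $E_i$ are self-adjoint on $S$. Differentiating, the terms $v_{ttt}E_1v_{tt}$ cancel, and so do $\partial_t^5v\,v_{tt}$ and $\partial^4_tv\,v_{ttt}$. What remains is $\int_Sv_t(f(v)-E_3v+E_2v_{tt}-E_1\partial_t^4v+\partial_t^6v)=\int_Sv_t(f(v)-\mathcal Pv)=0$. So $H[v]$ is constant in $t$.

**Definition.** For functions of $t$ the concomitant of $P_0$ is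
$$\Omega(\phi,\chi)=\phi^{(5)}\chi-\phi^{(4)}\chi'+\phi'''\chi''-\phi''\chi'''+\phi'\chi^{(4)}-\phi\chi^{(5)}-e_1(\phi'''\chi-\phi''\chi'+\phi'\chi''-\phi\chi''')+e_2(\phi'\chi-\phi\chi').$$

For the second order model $-v''+a^2v=f(v)$ the energy is $\frac12v'^2-\frac12a^2v^2+F(v)$ and the concomitant is the Wronskian $\phi'\chi-\phi\chi'$. In that model the linear part of the energy at $v_0$ is $v_0'\psi'+(f(v_0)-a^2v_0)\psi=v_0'\psi'-v_0''\psi$, the Wronskian of $\psi$ and $v_0'$. The same happens here.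

$\Omega$ is antisymmetric. As a bilinear form in the 5-jets it is nondegenerate: the entries pairing $\phi^{(i)},\chi^{(j)}$ are $\pm1$ for $i+j=5$ and $0$ for $i+j>5$. Telescoping gives $\frac d{dt}\Omega(\phi,\chi)=\phi^{(6)}\chi-\phi\chi^{(6)}-e_1(\phi^{(4)}\chi-\phi\chi^{(4)})+e_2(\phi''\chi-\phi\chi'')=\phi P_0\chi-\chi P_0\phi$. Hence $\Omega$ is constant on pairs of solutions of $P_0w=Vw$.

Let $v_0=v_0(t)>0$ be bounded, bounded away from $0$, with $P_0v_0=f(v_0)$. The part of $H[v_0+\psi]$ that is linear in $\psi$ is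
$$\int_Sf(v_0)\psi-e_3v_0\psi+e_2v_0'\psi_t-e_1(v_0'''\psi_t+\psi_{ttt}v_0'-v_0''\psi_{tt})+v_0^{(5)}\psi_t+\partial_t^5\psi\,v_0'-v_0^{(4)}\psi_{tt}-\partial_t^4\psi\,v_0''+v_0'''\psi_{ttt}.$$
Insert $f(v_0)-e_3v_0=-v_0^{(6)}+e_1v_0^{(4)}-e_2v_0''$ and compare with the definition of $\Omega$ term by term. For $\psi$ small in $C^6$ at time $t$ we get
$$H[v_0+\psi]-H[v_0]=|S|\,\Omega(\psi_0,v_0')+\mathcal O\big(\|\psi(t,\cdot)\|_{C^6}^2\big),\qquad\psi_0(t)=\tfrac1{|S|}\int_S\psi\,d\theta, \tag{5}$$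
where $\|\psi(t,\cdot)\|_{C^6}$ is the supremum over $S$ of all $t,\theta$-derivatives of order $\le6$ at time $t$.

**Kernels.** We want to invert $P_k$ by a positive kernel. The function $g_a(t)=\frac{e^{-a|t|}}{2a}$ inverts $-\partial_t^2+a^2$. Put $G_k=g_{a_1+k}*g_{a_2+k}*g_{a_3+k}>0$. By partial fractions $G_k$ is a combination of the $g_{a_j+k}$, so $G_k\le C_ke^{-(a_1+k)|t|}$. Suppose $0\le\lambda<a_1+k$, $y=\mathcal O((1+|t|)e^{\lambda|t|})$ and $P_ky=q$ with $q$ of the same growth. Then
$$y=G_k*q, \tag{6}$$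
because $y-G_k*q$ lies in $\ker P_k=\mathrm{span}\{e^{\pm(a_j+k)t}\}$ and grows too slowly to be nonzero. From $g_{b+1}=\frac b{b+1}e^{-|t|}g_b$ and $|s_1|+|s_2|+|t-s_1-s_2|\ge|t|$ inside the triple convolution,
$$G_k\le G_1\ (k\ge1),\qquad G_k\le G_2\ (k\ge2),\qquad G_2(t)\le\kappa e^{-|t|}G_1(t),\quad\kappa=\prod_j\tfrac{a_j+1}{a_j+2}<1. \tag{7}$$

## 3. Two obstacles: neutral modes, and six-dimensional solution spaces

Suppose the profile is $u_0=|x|^{-\gamma}v_0(t)$ with $v_0$ constant or periodic, and put $\varphi=v-v_0\to0$. A sensible first attempt is to linearize: $L\varphi=\mathcal O(\varphi^2)$ with $L=\mathcal P-f'(v_0)$. One then hopes that decaying solutions of $Lw=0$ decay exponentially and that the quadratic error follows along.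

The attempt stops at solutions of $Lw=0$ that neither grow nor decay. Differentiating $P_0v_0=f(v_0)$ shows $Lv_0'=0$, and $v_0'$ is bounded. If $v_0\equiv v_*$, then $f'(v_*)=pe_3$ and $e^{i\omega t}$ solves $Lw=0$ when $\prod_j(a_j^2+\omega^2)=pe_3$. For $n=8$ this reads $(1+\omega^2)(9+\omega^2)(25+\omega^2)=1575$; the left side is $1344$ at $\omega^2=3$ and $1885$ at $\omega^2=4$, so there is a root with $3<\omega^2<4$. In such neutral directions a quadratic error can produce slow decay: $y'=-y^2$ has linear part $y'=0$, and its solution $y=1/t$ tends to zero only algebraically.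

Conserved quantities can help. If $y''+y=0$ is perturbed so that an energy $\frac12(y'^2+y^2)+\cdots$ is conserved, then no nonzero solution near $0$ tends to $0$. We do have an energy, and by (5) its differential is $\Omega(\cdot,v_0')$, one linear condition. Translating $v_0$ in time is a second free parameter. So we can handle a two-dimensional space of neutral modes, and no more.

This is the second obstacle. The radial linearized equation $P_0w=Vw$ has a six-dimensional solution space. For a second order equation, $w(s)=w'(s)=0$ forces $w\equiv0$. Here four dimensions of solutions satisfy $w(s)=w'(s)=0$. Moreover comparison with a positive solution is not at hand in degree $0$, since $v_0'$ changes sign. What saves us, in Section 5, is that solutions growing more slowly than $e^{a_2|t|}$ behave like solutions of a second order equation: all their zeros are simple. This is proved by counting sign changes in a cyclic chain of six first order equations. It yields both the classification of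 profiles and the bound of two on neutral modes.

## 4. Global singular solutions: integral equation and radial symmetry

Let $u$ be a positive singular solution of $(\mathcal P_{6,\infty})$. The goal is that $u$ is radial and $u\le C|x|^{-\gamma}$.

**Step 1: bounds on annuli.** This step controls $u$ in integral norms on all scales. Let $A_r=\{r<|x|<2r\}$, $0\le\eta\le1$ a cutoff with $\eta=1$ on $A_r$, supported in $\{r/2<|x|<4r\}$, $|\partial^j\eta|\le C_jr^{-|j|}$ for every multi-index $j$. Let $p'=\frac p{p-1}$ and $m\ge6p'$, so that $(m-6)p\ge m$. Then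
$$c\int u^p\eta^m=\int u(-\Delta)^3\eta^m\le Cr^{-6}\int u\,\eta^{m-6}\le Cr^{-6}\Big(\int u^p\eta^m\Big)^{1/p}r^{n/p'}.$$
So $\int u^p\eta^m\le Cr^{n-6p'}$. Since $6p'=\frac{n+6}2$, we have $n-6p'=\gamma$. Hölder's inequality gives $\int_{A_r}u\le Cr^{\gamma/p+n/p'}$; as $n-\gamma=\gamma p$, the exponent is $n-(n-\gamma)/p=n-\gamma$. Thus for all $r>0$
$$\int_{A_r}u^p\le Cr^\gamma,\qquad\int_{A_r}u\le Cr^{n-\gamma}. \tag{8}$$
Summing over dyadic annuli, $u,u^p\in L^1_{loc}(\mathbb R^n)$.

**Step 2: the equation across the origin.** We show $(-\Delta)^3u=cu^p$ in $\mathcal D'(\mathbb R^n)$. Multiply a test function by a cutoff that vanishes near $0$ and equals $1$ for $|x|>\varepsilon$, with derivatives of order $j$ bounded by $C\varepsilon^{-j}$. The terms in which a derivative falls on the cutoff are bounded by $C\varepsilon^{-6}\int_{B_\varepsilon}u\le C\varepsilon^{-6+n-\gamma}=C\varepsilon^\gamma\to0$.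

**Step 3: the integral equation.** Here we exclude any extra polyharmonic part. Let $c_*|x|^{6-n}$, $c_*>0$, be the fundamental solution of $(-\Delta)^3$ and $w=c_*|x|^{6-n}*cu^p$. By (8), $\int_{|y|>2r}|y|^{6-n}u^p\le C\sum_j(2^jr)^{6-n+\gamma}\le Cr^{-\gamma}$, since $n-6=2\gamma$. So $w$ is finite and continuous off $0$. Moreover
$$\int_{B_r}w\le Cr^6\int_{B_{2r}}u^p+Cr^n\int_{|y|>2r}|y|^{6-n}u^p\le C(r^{6+\gamma}+r^{n-\gamma})=2Cr^{n-\gamma}.$$
By Fubini $(-\Delta)^3w=cu^p$ in $\mathcal D'$. Hence $h=u-w$ satisfies $(-\Delta)^3h=0$ in $\mathcal D'(\mathbb R^n)$ and $\int_{B_r}|h|\le Cr^{n-\gamma}$. So $h$ is tempered, $|\zeta|^6\hat h=0$, $\hat h$ is supported at $0$, and $h$ is a polynomial. A nonzero polynomial of degree $d$ has $\int_{B_r}|h|\ge c\,r^{n+d}$ for large $r$, with some $c>0$, but here $\int_{B_r}|h|=\mathrm o(r^n)$. So $h=0$, and by continuity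
$$u(x)=c'\int_{\mathbb R^n}|x-y|^{6-n}u(y)^p\,dy\quad(x\ne0),\qquad c'=c\,c_*>0. \tag{9}$$

**Step 4: comparing $u$ with its reflection in a sphere.** For $x\ne0$, $0<\lambda<|x|$ put
$$y^{x,\lambda}=x+\lambda^2\frac{y-x}{|y-x|^2},\qquad u_{x,\lambda}(y)=\Big(\frac\lambda{|y-x|}\Big)^{n-6}u(y^{x,\lambda}).$$
We want a formula for $u-u_{x,\lambda}$ with a positive kernel. Take $x$ as origin for the moment and write $y^\lambda,u_\lambda$. We use $|y^\lambda-z^\lambda|=\frac{\lambda^2|y-z|}{|y||z|}$, $dz^\lambda=(\lambda/|z|)^{2n}dz$ and $(n-6)p=n+6$; the last gives $u(z^\lambda)^p=(|z|/\lambda)^{n+6}u_\lambda(z)^p$. Substituting $z\mapsto z^\lambda$ in (9) at the point $y^\lambda$, the powers of $|z|$ cancel ($n-6+n+6-2n=0$) and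
$$u_\lambda(y)=c'\int|y-z|^{6-n}u_\lambda(z)^p\,dz .$$
Substituting only on $\{|z|<\lambda\}$ in the formula for $u(y)$, and using $|y-z^\lambda||z|=|y^\lambda-z||y|$,
$$u(y)=c'\int_{|z|>\lambda}|y-z|^{6-n}u(z)^p+\big(\tfrac\lambda{|y|}\big)^{n-6}|y^\lambda-z|^{6-n}u_\lambda(z)^p\,dz.$$
The same holds with $u,u_\lambda$ interchanged, because $(u_\lambda)_\lambda=u$. Subtracting, and returning to a general center $x$: for $|y-x|\ge\lambda$, $y\ne0$ (then $y^{x,\lambda}\ne0$ since $\lambda<|x|$),
$$u(y)-u_{x,\lambda}(y)=\int_{|z-x|\ge\lambda}K_\lambda(y,z)\big(u(z)^p-u_{x,\lambda}(z)^p\big)dz,\quad K_\lambda=c'\Big[|y-z|^{6-n}-\big(\tfrac\lambda{|y-x|}\big)^{n-6}|y^{x,\lambda}-z|^{6-n}\Big]. \tag{10}$$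
With $x=0$ again, expanding squares gives
$$\frac{|y|^2}{\lambda^2}|y^\lambda-z|^2-|y-z|^2=\frac{(|y|^2-\lambda^2)(|z|^2-\lambda^2)}{\lambda^2}, \tag{11}$$
so $K_\lambda>0$ for $|y-x|,|z-x|>\lambda$.

**Lemma 3.** For all $x\ne0$ and $0<\lambda<|x|$: $u_{x,\lambda}\le u$ on $\{|y-x|\ge\lambda,\ y\ne0\}$.

The proof is Steps 5 and 6.

**Step 5: small $\lambda$.** This step starts the process. The derivative of $r\mapsto r^\gamma u(x+r\vartheta)$ is $r^{\gamma-1}(\gamma u+r\partial_ru)$, positive for $0<r\le r_0$ if $r_0<|x|/2$ is small, for all unit vectors $\vartheta$. Since $|y^{x,\lambda}-x|/|y-x|=(\lambda/|y-x|)^2$, we have $|y-x|^\gamma u_{x,\lambda}(y)=|y^{x,\lambda}-x|^\gamma u(y^{x,\lambda})$. As $|y^{x,\lambda}-x|\le|y-x|$, monotonicity gives $u_{x,\lambda}(y)\le u(y)$ for $\lambda\le|y-x|\le r_0$. For $|y-x|\ge r_0$, restricting (9) to $B_{r_0/2}(x)$, where $|y-z|\le2|y-x|$, gives $u(y)\ge c_1|y-x|^{6-n}$ with $c_1>0$. On the other hand $u_{x,\lambda}(y)\le\lambda^{n-6}|y-x|^{6-n}\max_{\bar B_{r_0}(x)}u$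 for $\lambda\le r_0$. So all small $\lambda$ work.

**Step 6: continuation.** We show that the process does not stop before $|x|$. Let $\bar\lambda\le|x|$ be the supremum of the $\mu$ such that the inequality holds for all $\lambda<\mu$, and suppose $\bar\lambda<|x|$. By continuity $u\ge u_{x,\bar\lambda}$ on $|y-x|\ge\bar\lambda$, $y\ne0$. There $u_{x,\bar\lambda}$ is bounded while $u$ is unbounded near $0$, so the two are not identical, and (10) gives $u>u_{x,\bar\lambda}$ for $|y-x|>\bar\lambda$, $y\neq0$. By Fatou in (10), $\liminf_{y\to0}(u-u_{x,\bar\lambda})>0$ and, since $y^{x,\bar\lambda}\to x$ as $|y|\to\infty$,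
$$\liminf_{|y|\to\infty}|y-x|^{n-6}(u-u_{x,\bar\lambda})\ge c'\int_{|z-x|\ge\bar\lambda}\Big(1-\big(\tfrac{\bar\lambda}{|z-x|}\big)^{n-6}\Big)(u^p-u_{x,\bar\lambda}^p)\,dz>0 .$$
Fix $\delta>0$ with $\bar\lambda+4\delta<|x|$. The behavior at $0$ and $\infty$ and compactness in between give $\varepsilon_1>0$ with $u-u_{x,\bar\lambda}\ge\varepsilon_1|y-x|^{6-n}$ on $|y-x|\ge\bar\lambda+\delta$, $y\ne0$. Since $u\in C^1(\bar B_{\bar\lambda+\delta}(x))$,
$$|u_{x,\lambda}-u_{x,\bar\lambda}|\le C(\lambda-\bar\lambda)|y-x|^{6-n}\qquad(\bar\lambda\le\lambda\le\bar\lambda+\tfrac\delta2,\ |y-x|\ge\lambda).$$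
So for $\lambda-\bar\lambda\ge0$ small, $u\ge u_{x,\lambda}$ on $|y-x|\ge\bar\lambda+\delta$, and $u^p-u_{x,\lambda}^p\ge\varepsilon_A>0$ on $A=\{\bar\lambda+2\delta\le|z-x|\le\bar\lambda+3\delta\}$. On the thin shell $\lambda\le|z-x|\le\bar\lambda+\delta$ we have $u^p-u_{x,\lambda}^p\ge u_{x,\bar\lambda}^p-u_{x,\lambda}^p\ge-C(\lambda-\bar\lambda)$.

It remains to treat $y$ with $\lambda\le|y-x|\le\bar\lambda+\delta$. We need two kernel estimates there.

First, $K_\lambda(y,z)\ge c_2(|y-x|-\lambda)$ for $z\in A$, with $c_2>0$. Indeed $K_\lambda$ vanishes on $|y-x|=\lambda$, is positive for $|y-x|>\lambda$, and on $|y-x|=\lambda$, differentiating (11),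
$$(y-x)\cdot\nabla_yK_\lambda=c'(n-6)|y-z|^{4-n}(|z-x|^2-\lambda^2)>0.$$
So $K_\lambda/(|y-x|-\lambda)$, which is an average of radial derivatives of the smooth function $K_\lambda$, extends to a positive continuous function of $(y,z,\lambda)$ on a compact set.

Second, $\int_{\lambda\le|z-x|\le\bar\lambda+\delta}K_\lambda(y,z)\,dz\le C(|y-x|-\lambda)$. To see this, split $K_\lambda/c'$ as $\big(|y-z|^{6-n}-|y^{x,\lambda}-z|^{6-n}\big)+\big(1-(\frac\lambda{|y-x|})^{n-6}\big)|y^{x,\lambda}-z|^{6-n}$. The first bracket is at most $(n-6)|y-y^{x,\lambda}|(|y-z|^{5-n}+|y^{x,\lambda}-z|^{5-n})$ in absolute value, and $|y-y^{x,\lambda}|=(|y-x|-\lambda)\frac{|y-x|+\lambda}{|y-x|}\le2(|y-x|-\lambda)$. The second factor is at most $C(|y-x|-\lambda)$. Finally $|\cdot|^{5-n}$ and $|\cdot|^{6-n}$ are locally integrable.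

The rest of the integral in (10) is $\ge0$, so
$$u(y)-u_{x,\lambda}(y)\ge(|y-x|-\lambda)\big(c_2\varepsilon_A|A|-C(\lambda-\bar\lambda)\big)\ge0$$
for $\lambda-\bar\lambda$ small. Thus the inequality persists beyond $\bar\lambda$, a contradiction. Lemma 3 is proved.

**Step 7: radial symmetry.** We let the spheres become hyperplanes. Let $e$ be a unit vector, $\alpha>0$, $x=\rho e$, $\lambda=\rho-\alpha$, $\rho\to\infty$. The ball $|y-x|<\lambda$ tends to the half-space $y\cdot e>\alpha$, and Lemma 3 becomes $u(y)\ge u(y-2(y\cdot e-\alpha)e)$ for $y\cdot e<\alpha$, $y\ne0$. Letting $\alpha\to0^+$ and using both $e$ and $-e$, $u$ is invariant under all reflections in hyperplanes through $0$, hence radial. With $y=se$, $0<s<\alpha$, we get $u(s)\ge u(2\alpha-s)$, so $u$ is nonincreasing in $|x|$. Then (8) gives $r^nu(r)^p\le C\int_{B_r\setminus B_{r/2}}u^p\le Cr^\gamma$, that is, $u\le C|x|^{-\gamma}$ because $n-\gamma=\gamma p$.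

**Step 8: a positivity.** We record the consequences on the cylinder. We have $u=|x|^{-\gamma}v(t)$ with $0<v\le C$ and $P_0v=f(v)$ on $\mathbb R$. By interpolation $v$ is bounded in $C^6$. Then $f(v)$ has a bounded derivative ($p>1$), so $v$ is bounded in $C^7$. By (6), $v=G_0*f(v)$. Since $a_1g_{a_1}\pm g_{a_1}'=a_1g_{a_1}(1\mp\operatorname{sgn}t)\ge0$ is not identically zero and $a_1=\gamma$,
$$\gamma v\pm v'>0. \tag{12}$$

## 5. Sign changes in a cyclic chain, and simple zeros for $P_0w=Vw$

**Proposition 4.** Let $V>0$ be continuous and bounded on $\mathbb R$, $0\le\lambda<a_2$, and let $w\not\equiv0$ be a real solution of $P_0w=Vw$ on $\mathbb R$ with $w=\mathcal O(e^{\lambda|t|})$. Then all zeros of $w$ are simple. Hence the space of such solutions has dimension $\le2$, because $w\mapsto(w(0),w'(0))$ is injective on it.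

**Definition.** A chain is a family of $C^1$ functions $y_i$, $i\in\mathbb Z$, on an interval with
$$y_{i+6}=-y_i,\qquad y_i'=k_i(t)\,y_{i+1},\qquad k_i>0\text{ continuous}, \tag{13}$$
not all $y_i$ vanishing identically (then $(y_1,\dots,y_6)\ne0$ at every time, by ODE uniqueness). When all $y_i\ne0$, $N$ is the number of sign changes in $y_b,y_{b+1},\dots,y_{b+6}=-y_b$.

Shifting $b$ by one drops the pair $(y_b,y_{b+1})$ and adds the pair $(-y_b,-y_{b+1})$, so $N$ does not depend on $b$. Since $y_{b+6}=-y_b$, $N$ is odd: $N\in\{1,3,5\}$.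

**Step 1: the chain of a solution.** We factor $P_0$ into first order operators in a suitable order. Let
$$\alpha=(\alpha_1,\dots,\alpha_6)=(a_3,a_1,a_2,-a_3,-a_1,-a_2),\qquad z_1=w,\quad z_{i+1}=(\partial_t+\alpha_i)z_i\ (i\le5).$$
Then $(\partial_t+\alpha_6)z_6=\prod_j(\partial_t^2-a_j^2)w=-P_0w=-Vz_1=:z_7$. With $y_i=e^{\alpha_it}z_i$ for $1\le i\le6$ and $y_{i+6}:=-y_i$ we get (13): $k_i=e^{(\alpha_i-\alpha_{i+1})t}$ for $i\le5$ and $k_6=Ve^{(\alpha_6-\alpha_1)t}$. The signs of $z_1,\dots,z_7$ are those of $y_1,\dots,y_7$.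

*Example.* Take $n=8$, $a=(1,3,5)$, $V\equiv945$. Since $(1-16)(9-16)(25-16)=945$, both $e^{4t}$ and $e^{-4t}$ solve $P_0w=Vw$. For $e^{4t}$ the $z_i$ are $e^{4t}$ times $1,9,45,315,-315,-945,-945$, so $N=1$. For $e^{-4t}$ they are $e^{-4t}$ times $1,1,-3,3,-27,135,-945$, so $N=5$. For a solution $\cos\omega t=\operatorname{Re}e^{i\omega t}$ with constant $V$, passing from $z_i$ to $z_{i+1}$ multiplies the complex amplitude by $i\omega+\alpha_i$. So the phase moves forward by an angle in $(0,\pi)$. The angles for $a_j$ and $-a_j$ add up to $\pi$, so the total is $3\pi$, and $N=3$. Fast growth goes with $N=1$, fast decay with $N=5$, neutral behavior with $N=3$.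

**Step 2: $N$ is nonincreasing in time.** This is what makes $N$ useful.

**Lemma 5.** For a chain, $N$ is defined off a discrete set of times, and $N(t_0-)\ge N(t_0+)$ at every $t_0$. Equality holds iff at $t_0$
$$y_i=0\ \Rightarrow\ y_{i-1}y_{i+1}<0\qquad(\text{all }i). \tag{14}$$
In particular, on an interval where $N$ is constant, (14) holds at all interior times.

*Proof.* Fix $t_0$ and a maximal block of zeros $y_j=\dots=y_{j+m-1}=0$ at $t_0$, with $s=\operatorname{sgn}y_{j+m}(t_0)\ne0$, $\sigma=\operatorname{sgn}y_{j-1}(t_0)\ne0$, $m\le5$. Integrating (13) from $t_0$, successively down the block, for small $\tau\ne0$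
$$\operatorname{sgn}y_{j+m-1-q}(t_0+\tau)=s(\operatorname{sgn}\tau)^{q+1},\qquad0\le q\le m-1 .$$
So near $t_0$, $t\ne t_0$, all components are nonzero. For $\tau>0$ the stretch $y_{j-1},\dots,y_{j+m}$ has $[\sigma\ne s]$ sign changes, where $[\cdot]\in\{0,1\}$. For $\tau<0$ the signs alternate from $y_{j+m}$ down to $y_j$, whose sign is $s(-1)^m$, so there are $m+[\sigma\ne s(-1)^m]$ changes. The difference (before minus after) is as follows. For $m=1$ it is $2$ if $\sigma=s$ and $0$ if $\sigma=-s$. For $m$ even it is $m\ge2$. For $m\ge3$ odd it is at least $m-1\ge2$. Pairs outside such stretches do not change. Summing over the blocks in one period gives the lemma. $\square$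

**Step 3: $N\equiv1$ forces growth.** This step links the sign count to the size of the solution.

**Lemma 6.** Let a chain have $N\equiv1$ on $[t_0,\infty)$ (where defined). Suppose that for some $b$ there are $C^1$ functions $g_0,g_1,g_2$ and a continuous $g_3$ having the signs of $y_b,\dots,y_{b+3}$ (zeros included) with
$$(\partial-a_3)g_0=g_1,\qquad(\partial-a_1)g_1=g_2,\qquad(\partial-a_2)g_2=g_3 .$$
Then $|g_0|+|g_1|+|g_2|$ is not $\mathcal O(e^{\lambda t})$ as $t\to+\infty$ for any $\lambda<a_2$.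

*Proof.* First, the sign patterns at times $>t_0$. By (14) zeros are isolated in the index, and each zero $y_i$ uses up one sign change between $y_{i-1}$ and $y_{i+1}$. As $N=1$, there is at most one zero per period. If $y_b>0$ at some time, the sequence $y_b,\dots,y_{b+6}$ reads $+\cdots+$, possibly one $0$, $-\cdots-$. So if $y_i=0$ with $b<i<b+6$, then $y_{i+1}<0$ and $y_i'<0$. If $y_b=0$ at some time, then by (14) $y_{b+1}$ and $y_{b+5}=-y_{b-1}$ have the same sign, the only sign change of $y_{b+1},\dots,y_{b+7}$ passes through $y_{b+6}=0$, and $y_{b+1},\dots,y_{b+5}$ are nonzero of one sign. In particular zeros of $g_0$ are simple, since there $g_0'=g_1\ne0$.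

*Infinitely many zeros of $g_0$.* Let $q<q'$ be consecutive zeros $>t_0$. Changing the sign of the whole chain if needed, let $g_0>0$ on $(q,q')$. Shift time so that $q=0$, $q'=\Lambda$. Then $g_1,g_2,g_3$ are $>0$ at $0$ and $<0$ at $\Lambda$. Each of them has exactly one zero $\tau_i\in(0,\Lambda)$, crossing from $+$ to $-$, because $y_{b+i}'<0$ at every zero of $y_{b+i}$ there. At $\tau_i$ we have $g_{i+1}<0$ ($i=1,2$), so $\tau_3<\tau_2<\tau_1$.

Let $\rho=e^{-a_1t}g_1$ and $\nu=e^{-a_2t}g_2$. Then $\rho'=e^{2t}\nu$ and $\nu'=e^{-a_2t}g_3$. In the variable $\zeta=e^{2t}\in[1,Y]$, $Y=e^{2\Lambda}$, we get $\frac{d\rho}{d\zeta}=\frac\nu2$. With $\zeta_2=e^{2\tau_2}$, $\Sigma=e^{2\tau_1}$: $\rho$ is increasing on $[1,\zeta_2]$; on $[\zeta_2,Y]$ it is decreasing and concave, because there $\nu\le0$ and $\nu$ is decreasing ($\tau_3<\tau_2$). Moreover $\rho(1)>0=\rho(\Sigma)>\rho(Y)$. Since $(e^{-a_3t}g_0)'=e^{-a_3t}g_1$ and $g_0(0)=g_0(\Lambda)=0$, we have $\int_0^\Lambda e^{-4t}\rho\,dt=0$, that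 is,
$$\int_1^Y\zeta^{-3}\rho\,d\zeta=0 .$$
Put $\rho_0=\rho(1)$, $r=|\rho(Y)|/\rho_0$. On $[1,\zeta_2]$, $\rho\ge\rho_0$. On $[\zeta_2,\Sigma]$, $\rho$ lies above its chord, and $\rho(\zeta_2)\ge\rho_0$, $\Sigma-\zeta_2\le\Sigma-1$. On $[\Sigma,Y]$, $-\rho$ lies below its chord. Hence
$$\rho\ge\rho_0\frac{\Sigma-\zeta}{\Sigma-1}\ \text{ on }[1,\Sigma],\qquad|\rho|\le r\rho_0\frac{\zeta-\Sigma}{Y-\Sigma}\ \text{ on }[\Sigma,Y].$$
By concavity the chord on $[\Sigma,Y]$ is at least as steep downward as that on $[\zeta_2,\Sigma]$: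
$$\frac{r\rho_0}{Y-\Sigma}\ge\frac{\rho(\zeta_2)}{\Sigma-\zeta_2}\ge\frac{\rho_0}{\Sigma-1}.$$
Now $\int_1^\Sigma(\Sigma-\zeta)\zeta^{-3}d\zeta=\frac{(\Sigma-1)^2}{2\Sigma}$ and $\int_\Sigma^Y(\zeta-\Sigma)\zeta^{-3}d\zeta=\frac{(Y-\Sigma)^2}{2\Sigma Y^2}$, so the vanishing integral gives $\frac{\Sigma-1}{2\Sigma}\le r\,\frac{Y-\Sigma}{2\Sigma Y^2}$. Thus
$$r\ge\frac{Y-\Sigma}{\Sigma-1},\qquad r\ge\frac{Y^2(\Sigma-1)}{Y-\Sigma},$$
and multiplying, $r\ge Y=e^{2\Lambda}$. That is, $|g_1(q')|\ge e^{(a_1+2)(q'-q)}|g_1(q)|=e^{a_2(q'-q)}|g_1(q)|$. Iterating along the consecutive zeros $q_k\to\infty$, $|g_1(q_k)|\ge e^{a_2(q_k-q_0)}|g_1(q_0)|$ with $g_1(q_0)\ne0$.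

*Finitely many zeros of $g_0$.* Eventually, up to a global sign, $g_0>0$. Each $y_i$, $b<i<b+6$, has negative derivative at its zeros, hence at most one further zero, so all signs are eventually constant and nonzero. If $g_1>0$, then $e^{-a_3t}g_0>0$ is increasing, so $g_0\ge\mathrm{const}\cdot e^{a_3t}$. If $g_1<0$, then $g_2,g_3<0$ and $(e^{-a_2t}g_2)'=e^{-a_2t}g_3<0$, so $|g_2|\ge\mathrm{const}\cdot e^{a_2t}$. The constants are positive in both cases. $\square$

**Step 4: end of the proof of Proposition 4.** We exclude $N=1$ and $N=5$. By (3), $w^{(j)}=\mathcal O(e^{\lambda|t|})$ for $j\le6$, so all $z_i=\mathcal O(e^{\lambda|t|})$. For the chain $\alpha$, Lemma 6 applies with $b=4$ and $g_0,\dots,g_3=z_4,z_5,z_6,z_7$, because $\alpha_4,\alpha_5,\alpha_6=-a_3,-a_1,-a_2$ and $\operatorname{sgn}z_7=\operatorname{sgn}y_7$. If $N=1$ at some time, then $N\equiv1$ afterwards by Lemma 5, contradicting Lemma 6. So $N\ge3$ for all $t$.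

Next let $w^-(t)=w(-t)$, which solves the equation with $V(-t)$, and use the chain built from $-\alpha=(-a_3,-a_1,-a_2,a_3,a_1,a_2)$. By induction $z_i^-(t)=(-1)^{i-1}z_i(-t)$, $1\le i\le7$. So sign changes and non-changes are interchanged, and $N^-(t)=6-N(-t)$. Lemma 6 applies with $b=1$ and $g_0,\dots,g_3=z_1^-,\dots,z_4^-$, so $N^-\ge3$ for all $t$, that is, $N\le3$.

Hence $N\equiv3$ and (14) holds at all times. If $w(t)=0$, then $y_1=0$, so $z_2(t)\ne0$, and $w'(t)=z_2(t)-a_3w(t)=z_2(t)\ne0$. $\square$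

## 6. The profiles: constant or periodic

**Proof of Theorem 2(1).** Let $v$ be as in Step 8 of Section 4.

**Step 1: symmetry about critical points.** This step reduces the possible shapes of $v$. If $v'(s)=0$, put $w(t)=v(t)-v(2s-t)$. Then $w$ is bounded, $P_0w=Vw$ with $V=\int_0^1f'(\vartheta v(t)+(1-\vartheta)v(2s-t))\,d\vartheta$ positive, continuous and bounded, and $w(s)=0$, $w'(s)=2v'(s)=0$. By Proposition 4, $w\equiv0$: $v$ is symmetric about each of its critical points. If there are two distinct critical points $s_1,s_2$, composing the reflections shows that $v$ has period $2|s_2-s_1|$, so $v$ is constant or nonconstant periodic. A positive constant solution satisfies $e_3v=cv^p$, so it is $v_*$.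

Otherwise $v$ is strictly monotone, or it has one critical point, is symmetric about it, and is strictly monotone on each side. Then $v\to\ell_\pm$ at $\pm\infty$. As $v$ is bounded in $C^7$, its derivatives up to order 6 tend to $0$, and $e_3\ell_\pm=f(\ell_\pm)$, so $\ell_\pm\in\{0,v_*\}$. We exclude all these cases.

**Step 2: $\ell_+=0$ is impossible.** The aim is to show that $u$ would be bounded near $0$. We have $V_1:=cv^{p-1}\to0$ at $+\infty$ and $v=G_0*(V_1v)$, $G_0\le Ce^{-a_1|t|}$. Choose $0<\sigma<a_1$ with $p\sigma>a_1$, and let $M_m=\sup_{t\ge T_0}e^{\sigma\min(t-T_0,m)}v(t)<\infty$. For $t\ge T_0$ the part $s<T_0$ of the convolution is at most $Ce^{-a_1(t-T_0)}$, with $C$ independent of $T_0$. The weight satisfies $\varpi(t)\le\varpi(s)e^{\sigma|t-s|}$, so the part $s\ge T_0$, multiplied by the weight, is at most $M_m\sup_{[T_0,\infty)}V_1\int G_0(\tau)e^{\sigma|\tau|}d\tau\le\frac12M_m$ for $T_0$ large. So $M_m\le2C$ for all $m$, and $v=\mathcal O(e^{-\sigma t})$. Then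
$$v(t)\le C\int e^{-a_1|t-s|}\min(1,e^{-p\sigma s})\,ds=\mathcal O(e^{-a_1t}),$$
since $p\sigma>a_1$. As $a_1=\gamma$, $u=|x|^{-\gamma}v$ is bounded near $0$, a contradiction.

**Step 3: $\ell_-=0$, $\ell_+=v_*$ is impossible.** The energy excludes this. Per unit area, $H$ is $0$ at $-\infty$ and $F(v_*)-\frac12e_3v_*^2=e_3v_*^2\big(\frac1{p+1}-\frac12\big)\ne0$ at $+\infty$, but $H$ is constant.

**Step 4: $\ell_\pm=v_*$ is impossible.** We test against a slowly varying function. Strict monotonicity on $\mathbb R$ is excluded, so there is one critical point, and $w=\pm(v-v_*)>0$ for one choice of sign. Then $P_0w=Vw$ with $V=\frac{f(v)-f(v_*)}{v-v_*}$. We claim $V\ge(1+\varepsilon)e_3$ for some $\varepsilon>0$. If $v>v_*$, convexity gives $V\ge f'(v_*)=pe_3$. If $v<v_*$, the minimum of $v$ is attained at the critical point, so $\min v>0$, and the chord slope increases with $v$, so $V\ge\frac{f(v_*)-f(\min v)}{v_*-\min v}>\frac{f(v_*)}{v_*}=e_3$. Let $\rho=\operatorname{sech}(\delta t)$. Since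 $|\rho^{(j)}|\le C_j\delta^j\rho$, we have $P_0\rho\le(1+\frac\varepsilon2)e_3\rho$ for $\delta$ small. Integrating by parts,
$$(1+\varepsilon)e_3\int w\rho\le\int(P_0w)\rho=\int wP_0\rho\le(1+\tfrac\varepsilon2)e_3\int w\rho,\qquad0<\int w\rho<\infty,$$
a contradiction. $\square$

**Lemma 7.** A function $u$ can satisfy $u=(1+\mathrm o(1))u_0$ at $0$ for at most one positive singular solution $u_0$ of $(\mathcal P_{6,\infty})$.

*Proof.* If it does for $u_0$ and $\tilde u_0$, then $v_0-\tilde v_0\to0$ at $+\infty$. Let $T,\tilde T$ be periods (any positive number for a constant). Choose integers $j_i\to\infty$ with $j_iT\to0$ mod $\tilde T$. Then $\tilde v_0(t)=\lim\tilde v_0(t+j_iT)=\lim v_0(t+j_iT)=v_0(t)$. $\square$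

## 7. Slow solutions of the linearized equation

Let $v_0$ be as in Theorem 2(1), coming from a singular solution $u_0$, with least period $T$ ($T:=1$ if $v_0$ is constant). Then $\inf v_0>0$. Put $V=f'(v_0)$, $L=\mathcal P-V$. Recall Floquet theory: for $P_kw=Vw$, translation by $T$ acts on the six-dimensional space of complex solutions; this map is the monodromy and its eigenvalues $\mu$ are the multipliers. A solution in the generalized eigenspace of $\mu$ is a polynomial with periodic coefficients times $e^{\tau t}$, $e^{\tau T}=\mu$. For $w''=w$ and $T=1$, for instance, the multipliers are $e$ and $e^{-1}$.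

### Degree $k\ge1$: comparison with positive solutions

The translates of $u_0$ provide positive solutions. The function $\partial_iu_0=-\theta_i|x|^{-\gamma}e^t(\gamma v_0+v_0')$ solves the linearized equation. The equation for $v_0(-t)$ has the same form, so applying this to $v_0(-t)$ and reflecting gives a second solution:
$$\psi_+=e^t(\gamma v_0+v_0'),\qquad\psi_-=e^{-t}(\gamma v_0-v_0'),\qquad P_1\psi_\pm=V\psi_\pm. \tag{15}$$
They are positive by (12), comparable to $e^{\pm t}$ by periodicity, and $\psi_\pm=G_1*(V\psi_\pm)$ by (6), as $1<a_1+1$. In Section 1, $n=8$ and $v_0\equiv1$, so $\psi_-=e^{-t}$, and $\psi_-\,\theta\cdot e=x\cdot e$ is the first correction we found.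

**Lemma 8.** If $k\ge1$, $P_kh=Vh$ on $\mathbb R$ and $h=\mathcal O(e^{\lambda|t|})$ with $\lambda<1$, then $h\equiv0$.

*Proof.* Let $\Psi=\psi_++\psi_-$, so $|h|/\Psi\to0$ at $\pm\infty$. If $h\not\equiv0$, $|h|/\Psi$ attains a maximum $M>0$ at some $t_0$, and $|h|\le M\Psi$ with strict inequality somewhere. As $h=G_k*(Vh)$ and $0<G_k\le G_1$,
$$|h(t_0)|\le G_k*(V|h|)(t_0)\le G_1*(V|h|)(t_0)<M\,G_1*(V\Psi)(t_0)=M\Psi(t_0)=|h(t_0)|,$$
a contradiction. $\square$

**Lemma 9.** For $P_1y=Vy$ no multiplier has $e^{-T}<|\mu|<e^T$. On $|\mu|=e^{-T}$ the only one is $\mu=e^{-T}$; it is algebraically simple, with solution $\psi_-$.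

*Proof.* A multiplier with $e^{-T}<|\mu|<e^T$ has a nonzero solution $h(t+T)=\mu h(t)$ with $h=\mathcal O(e^{\lambda|t|})$, $\lambda<1$, contradicting Lemma 8. Let $h(t+T)=\mu h(t)$, $|\mu|=e^{-T}$, $h\not\equiv0$. Then $h=\mathcal O(e^{|t|})$, so $h=G_1*(Vh)$. The function $|h|/\psi_-$ is $T$-periodic, with maximum $M$ at some $t_0$, and $|h(t_0)|\le G_1*(V|h|)(t_0)\le M\psi_-(t_0)=|h(t_0)|$. Since $G_1V>0$, equality forces $|h|\equiv M\psi_-$ and constant phase. So $h\in\mathbb C\psi_-$ and $\mu=e^{-T}$.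

Suppose $e^{-T}$ is not algebraically simple. Since the eigenspace is $\mathbb C\psi_-$, there is a solution $h$, real after taking real parts, with $h(t+T)=e^{-T}(h+T\psi_-)(t)$. So $\mathcal R:=h/\psi_-=t+r(t)$ with $r$ periodic. Let $\mathcal K(t,s)=G_1(t-s)V(s)\psi_-(s)/\psi_-(t)$. This is positive, $\int\mathcal K(t,s)\,ds=1$, and $\mathcal K(t,s)\le Ce^{-(a_1+1)|t-s|}e^{t-s}$, so the integrals below converge. As $h=\mathcal O((1+|t|)e^{|t|})$, (6) gives $\mathcal K\mathcal R=\mathcal R$. Likewise $\mathcal R_+:=\psi_+/\psi_-=e^{2t}\rho(t)$, $\rho>0$ periodic, satisfies $\mathcal K\mathcal R_+=\mathcal R_+$. By strict Jensen ($\mathcal R_+$ is not constant), $\mathcal K\log\mathcal R_+<\log\mathcal R_+$. So the periodic function $D=\log\mathcal R_+-2\mathcal R=\log\rho-2r$ satisfies $\mathcal KD<D$ everywhere, which is impossible at its minimum. $\square$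

### Degree $0$: two neutral modes

Let $Z$ be the space of real solutions of $P_0w=Vw$ on $\mathbb R$ that are $\mathcal O(e^{\lambda|t|})$ for some $\lambda<a_2$. By Proposition 4, $\dim Z\le2$. Solutions in generalized eigenspaces with $|\ln|\mu||<a_2T$ are $\mathcal O(e^{\lambda|t|})$ with some $\lambda<a_2$, so after complexification $Z$ contains all of them. Hence all multipliers not belonging to $Z$ satisfy $|\ln|\mu||\ge a_2T$.

**Lemma 10.** If $v_0$ is nonconstant, then $Z$ is the generalized eigenspace of the multiplier $1$, $\Omega$ is nondegenerate on $Z$, and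
$$Z=\mathrm{span}\{v_0',\chi\},\qquad\Omega(\chi,v_0')=1,\qquad\chi(t+T)=\chi(t)+\tau v_0'(t)\ \text{ for some }\tau\in\mathbb R. \tag{16}$$
If $v_0\equiv v_*$, then $Z=\mathrm{span}\{\cos\omega t,\sin\omega t\}$, where $\omega>0$ is the unique solution of $\prod_j(a_j^2+\omega^2)=pe_3$. In both cases all multipliers on $Z$ have modulus $1$.

*Proof.* Let $v_0$ be nonconstant. $\Omega$ is constant in $t$ on pairs of solutions and the coefficients are $T$-periodic, so the monodromy preserves $\Omega$. Generalized eigenspaces $\mathcal E_\mu$, $\mathcal E_{\mu'}$ are $\Omega$-orthogonal unless $\mu\mu'=1$: the map $\mathcal E_\mu\to\mathcal E_{\mu'}^*$ given by $\Omega$ intertwines the monodromy, with spectrum $\{\mu\}$, and the inverse transpose, with spectrum $\{1/\mu'\}$, so it vanishes unless these agree. As $\Omega$ is nondegenerate, it is nondegenerate on $\mathcal E_1$, whose dimension is therefore even. $\mathcal E_1$ contains $v_0'\ne0$ and lies in $Z$, and $\dim Z\le2$. So the real solutions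 in $\mathcal E_1$ are exactly $Z$, and $\dim Z=2$. Nondegeneracy gives $\chi$ with $\Omega(\chi,v_0')=1$; the monodromy on $Z$ is unipotent and fixes $v_0'$, which gives the last formula.

If $v_0\equiv v_*$, then $V=pe_3>e_3$. The product $\prod_j(a_j^2+s)$ increases from $e_3$ to $\infty$ on $s\ge0$, so $\omega$ exists and is unique. The two functions are in $Z$, and $\dim Z\le2$. $\square$

**Lemma 11.** A bounded solution $h$ of $Lh=0$ on $\mathbb R\times S$ is a function of $t$ lying in $Z$.

*Proof.* Project onto spherical harmonics. The coefficients of degree $k\ge1$ are bounded solutions of $P_kh=Vh$, hence vanish by Lemma 8. The degree $0$ part is a bounded solution of $P_0w=Vw$, so it lies in $Z$. $\square$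

## 8. Exponential convergence: energy and time shift against the neutral modes

Let $u,u_0$ be as in the Known result. By Sections 4–6, $u_0=|x|^{-\gamma}v_0(t)$ as in Theorem 2(1). Put $\varphi=v-v_0$. Then $\varphi\to0$ uniformly as $t\to\infty$, so $v$ lies between positive constants for large $t$, and its derivatives of every order are bounded. Since $\mathcal P\varphi=b\varphi$ with $b=\int_0^1f'(v_0+s\varphi)\,ds$ bounded in every $C^j$, all derivatives of $\varphi$ tend to $0$. Consequently the constants $H[v]$ and $H[v_0]$ agree.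

**Proposition 12.** $\varphi=\mathcal O(e^{-\beta t})$ uniformly on $S$ for some $\beta>0$.

**Proof for nonconstant $v_0$.**

**Step 1: removing the time shift.** We measure the distance of $v$ from the translates of $v_0$ on long windows. Choose $t^*$ with $v_0'(t^*)\ne0$ and $\delta_0,c_0>0$ with $|v_0'|\ge c_0$ on $[t^*-\delta_0,t^*+\delta_0]$. A closed interval $J$ of length $\ge T$ contains a point congruent to $t^*$ mod $T$, so the mean value theorem gives
$$\sup_J|v_0(\cdot+\alpha)-v_0(\cdot+\alpha')|\ge c_0|\alpha-\alpha'|\qquad\text{for }|\alpha|,|\alpha'|\le\delta_0 . \tag{17}$$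
For $\ell=mT$, $m\in\mathbb N$, let $J_k=[k\ell,(k+2)\ell]$ ($k$ large) and
$$d_k=\min_{|\alpha|\le\delta_0}\ \sup_{J_k\times S}|v-v_0(\cdot+\alpha)|,\quad\text{attained at }\alpha_k .$$
Taking $\alpha=0$ shows $d_k\to0$, and (17) gives $c_0|\alpha_k|\le d_k+\sup_{J_k\times S}|\varphi|\to0$. As $J_k\cap J_{k+1}$ has length $\ell\ge T$, (17) also gives
$$|\alpha_k-\alpha_{k+1}|\le c_0^{-1}(d_k+d_{k+1}). \tag{18}$$

**Step 2: a three-window inequality.** We claim: for some $m$, $d_k\le\frac14(d_{k-1}+d_{k+1})$ for all large $k$. Suppose not. Then for each $m$ there are infinitely many $k$ with $d_{k\pm1}<4d_k$, $d_k>0$. For such $k$ let $\psi=v-v_0(\cdot+\alpha_k)$. By (18), on $J_{k\pm1}$ we have $|\psi|\le4d_k+\|v_0'\|_\infty c_0^{-1}\cdot5d_k$, so $|\psi|\le C_1d_k$ on $(J_{k-1}\cup J_k\cup J_{k+1})\times S$ with $C_1$ independent of $m,k$. Also $\mathcal P\psi=b_k\psi$ with $b_k=\int_0^1f'(v_0(\cdot+\alpha_k)+s\psi)\,ds$, and $b_k(\cdot+k\ell)\to V$ in every $C^j$ on compact sets, since $k\ell$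 is a period and $\alpha_k\to0$. By interior estimates, along a subsequence $\psi(\cdot+k\ell)/d_k\to\psi_\infty$ in $C^6_{loc}((-\ell,3\ell)\times S)$, with $L\psi_\infty=0$, $|\psi_\infty|\le C_1$.

Minimality of $d_k$ gives a lower bound. Test with the shift $\alpha_k+ad_k$, where $v_0(\cdot+\alpha_k+ad_k)=v_0(\cdot+\alpha_k)+ad_kv_0'(\cdot+\alpha_k)+\mathcal O(d_k^2)$. Dividing by $d_k$ and passing to the limit,
$$\sup_{[0,2\ell]\times S}|\psi_\infty-av_0'|\ge1\qquad\text{for all }a\in\mathbb R. \tag{19}$$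
The energy gives a linear condition. Apply (5) with $v_0(\cdot+\alpha_k)$ at time $(k+1)\ell$, where $\|\psi\|_{C^6}\le Cd_k$, and use $H[v]=H[v_0]=H[v_0(\cdot+\alpha_k)]$. Dividing by $d_k$,
$$\Omega((\psi_\infty)_0,v_0')=0 .$$

**Step 3: subtracting the neutral part with uniform bounds.** We remove the $v_0'$-component so that both pairings vanish. Let $h=\psi_\infty-av_0'$ with $a=-\Omega((\psi_\infty)_0,\chi)$. Then $\Omega(h_0,v_0')=0$ and $\Omega(h_0,\chi)=\Omega((\psi_\infty)_0,\chi)+a\,\Omega(\chi,v_0')=0$. The size of $a$ must not depend on $m$, although $\chi$ may grow. Because $\Omega((\psi_\infty)_0,v_0')=0$, we may replace $\chi$ by $\chi-m\tau v_0'$ in the formula for $a$ and evaluate at $t=\ell=mT$. By (16), the 5-jet of $\chi-m\tau v_0'$ at $mT$ is that of $\chi$ at $0$. The 5-jet of $(\psi_\infty)_0$ at $\ell$ is bounded independently of $m$ by (3), once $\ell\ge1$. So $|a|\le C$, hence $|h|\le C_2$ on $(-\ell,3\ell)\times S$ with $C_2$ independent of $m$, and $\sup_{[0,2\ell]\times S}|h|\ge1$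 by (19).

**Step 4: the limit $m\to\infty$.** This produces a contradiction. Choose $t_m\in[0,2\ell]$ with $\max_S|h(t_m,\cdot)|\ge1$ and translate by the multiple $jT$ with $t_m-jT\in[0,T)$. The distance from $t_m$ to the ends of $(-\ell,3\ell)$ is at least $\ell\to\infty$, so a subsequence converges in $C^6_{loc}$ to a bounded solution $h^\infty\not\equiv0$ of $Lh^\infty=0$ on $\mathbb R\times S$. The pairings of its mean with $v_0'$ and $\chi$ vanish, since translation by $jT$ changes $\chi$ only by a multiple of $v_0'$. By Lemma 11, $h^\infty\in Z$, and $\Omega$ is nondegenerate on $Z$, so $h^\infty=0$. This contradiction proves the claim of Step 2.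

**Step 5: from the inequality to exponential decay.** Fix such $m$ and $k_0$ with $d_k\le\frac14(d_{k-1}+d_{k+1})$ for $k>k_0$. Let $\vartheta=2-\sqrt3$, so $4\vartheta=1+\vartheta^2$. The sequence $x_k=d_k-d_{k_0}\vartheta^{k-k_0}$ satisfies $x_{k_0}=0$, $x_k\to0$ and $x_k\le\frac14(x_{k-1}+x_{k+1})$ for $k>k_0$. A positive supremum would be attained, and the maximum would be at most half itself. So $x_k\le0$, that is, $d_k\le C\vartheta^k$. Since $\alpha_k\to0$, summing (18) gives $|\alpha_k|\le C\vartheta^k$. Thus $|\varphi|\le d_k+C|\alpha_k|\le C\vartheta^k$ on $J_k\times S$, which is the assertion with $\beta=|\ln\vartheta|/\ell$.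

**Proof for $v_0\equiv v_*$.** There is no shift to remove, and the linear term in (5) vanishes, so we use the quadratic part of the energy. Put $\ell=m$, $J_k=[k\ell,(k+2)\ell]$, $d_k=\sup_{J_k\times S}|\varphi|$. If the inequality of Step 2 fails for all $m$, we get as before limits $\psi_\infty$ of $\varphi(\cdot+k\ell)/d_k$ on $(-\ell,3\ell)\times S$ with $L\psi_\infty=0$, $|\psi_\infty|\le4$, $\sup_{[0,2\ell]\times S}|\psi_\infty|=1$. We have $H[v_*+\varphi]-H[v_*]=\mathcal Q(\varphi)+\mathcal O(\|\varphi(t,\cdot)\|_{C^6}^3)$, where $\mathcal Q$ is (4) with $F(v)$ replaced by $\frac12V\psi^2$ and $v$ by $\psi$. Since $H[v]=H[v_*]$, dividing by $d_k^2$ gives $\mathcal Q(\psi_\infty)=0$ at all times. Letting $m\to\infty$ and translating to points $t_m\in[0,2\ell]$ with $\max_S|\psi_\infty(t_m,\cdot)|=1$, we obtain a bounded $h^\infty\not\equiv0$ on $\mathbb R\times S$ with $Lh^\infty=0$ and $\mathcal Q(h^\infty)=0$. By Lemmas 11 and 10, $h^\infty=B\cos(\omega t+\delta)$, $B\ne0$. Evaluate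 $\mathcal Q$ at a maximum of the cosine, where the first and third derivatives vanish, the second is $-B\omega^2$ and the fourth is $B\omega^4$, and use $V-e_3=\prod_j(a_j^2+\omega^2)-e_3=e_2\omega^2+e_1\omega^4+\omega^6$:
$$\mathcal Q(h^\infty)=|S|B^2\big[\tfrac12(e_2\omega^2+e_1\omega^4+\omega^6)+\tfrac12e_1\omega^4+\omega^6\big]>0,$$
a contradiction. So the inequality holds for some $m$, and Step 5 (without shifts) gives $d_k\le C\vartheta^k$. $\square$

Since $u/u_0-1=\varphi/v_0$ and $\inf v_0>0$, Proposition 12 gives $u=(1+\mathcal O(|x|^\beta))u_0$. This proves the conjecture with some exponent $\beta>0$.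

## 9. The exponent $1$ and the first-order expansion

**Lemma 13.** Let $X'=\mathfrak A(t)X$ be a linear system with continuous $T$-periodic coefficients and evolution $U(t,s)$.

(i) If no multiplier has $|\mu|=e^{-\delta T}$ and $|q(t)|\le Ce^{-\delta t}$ for $t\ge t_1$, then $X'=\mathfrak AX+q$ has a solution $X_p=\mathcal O(e^{-\delta t})$ on $[t_1,\infty)$.

(ii) A homogeneous solution tending to $0$ at $+\infty$ lies in the sum of the generalized eigenspaces with $|\mu|<1$.

*Proof.* (i) Let $\Pi_s(t),\Pi_u(t)$ be the periodic complementary projections onto the sums of generalized eigenspaces with $|\mu|<e^{-\delta T}$, respectively $|\mu|>e^{-\delta T}$. By Floquet theory, for some $\epsilon>0$, $|U(t,s)\Pi_s(s)|\le Ce^{-(\delta+\epsilon)(t-s)}$ for $t\ge s$ and $|U(t,s)\Pi_u(s)|\le Ce^{(\delta-\epsilon)(s-t)}$ for $t\le s$. So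
$$X_p(t)=\int_{t_1}^tU(t,s)\Pi_s(s)q(s)\,ds-\int_t^\infty U(t,s)\Pi_u(s)q(s)\,ds$$
converges, solves the equation, and each integral is at most $\frac C\epsilon e^{-\delta t}$. (ii) The space $W$ of such solutions is invariant under the monodromy, and the powers of the monodromy tend to $0$ on $W$. So its spectrum on $W$ lies in $|\mu|<1$. $\square$

**The induction.** We have $L\varphi=Q$ with $Q=f(v)-f(v_0)-f'(v_0)\varphi$, $|Q|\le C\varphi^2$. Suppose $\varphi=\mathcal O(e^{-\beta t})$ with $0<\beta\le1$. Then $Q=\mathcal O(e^{-\delta t})$ with $\delta=2\beta\le2$. Decreasing $\beta$ slightly if necessary, assume $\delta\ne1$. We improve the decay separately in degree $0$, degree $1$ and degrees $\ge2$.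

**Step 1: degree $0$.** The gap in the degree $0$ multipliers is what we use here. We have $P_0\varphi_0-V\varphi_0=\mathcal O(e^{-\delta t})$ with $0<\delta\le2<a_2$. By Section 7 every multiplier has $|\mu|=1$ or $|\ln|\mu||\ge a_2T$, so Lemma 13(i), for the system of 5-jets, gives a particular solution $\mathcal O(e^{-\delta t})$. The remainder is a homogeneous solution whose 5-jet tends to $0$. By Lemma 13(ii) it involves only $|\mu|\le e^{-a_2T}$, so it is $\mathcal O(e^{-(a_2-\epsilon)t})$ for every $\epsilon>0$. Hence $\varphi_0=\mathcal O(e^{-\delta t})$.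

**Step 2: degree $1$.** This is where the rate $1$ arises. Each coefficient $y$ of degree $1$ satisfies $P_1y-Vy=\mathcal O(e^{-\delta t})$, and its 5-jet tends to $0$. By Lemmas 9 and 13(ii), homogeneous solutions tending to $0$ are $\mathrm{const}\cdot\psi_-+\mathcal O(e^{-(1+\epsilon)t})$ for all small $\epsilon>0$. If $\delta<1$, no multiplier has $|\mu|=e^{-\delta T}$, and Lemma 13(i) gives $y=\mathcal O(e^{-\delta t})$. If $\delta>1$, choose $\epsilon>0$ with $1+\epsilon\le\delta$ and no multiplier in $e^{-(1+\epsilon)T}\le|\mu|<e^{-T}$. Then Lemma 13(i) with $1+\epsilon$ in place of $\delta$ gives $y=\mathrm{const}\cdot\psi_-+\mathcal O(e^{-(1+\epsilon)t})$.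

**Step 3: degrees $\ge2$.** There are infinitely many degrees here, so we treat them together by a comparison that is uniform in $k$. Let $\varphi_{\ge2}$ be the projection of $\varphi$ to degrees $\ge2$ and $\tilde\varphi=\zeta(t)\varphi_{\ge2}$, with $\zeta$ smooth, $\zeta=0$ for $t\le t_1$, $\zeta=1$ for $t\ge t_1+1$. Then $\mathcal P\tilde\varphi=V\tilde\varphi+\tilde q$, $\tilde q=\zeta Q_{\ge2}+[\mathcal P,\zeta]\varphi_{\ge2}$. The commutator term is supported in $[t_1,t_1+1]$, so $\varrho(t):=\|\tilde q(t,\cdot)\|_{L^2(S)}\le Ce^{-\delta t}$, and $\varrho=0$ for $t<t_1$. By (6), each coefficient of $\tilde\varphi$ in an orthonormal basis of spherical harmonics equals $G_k$ convolved with the corresponding coefficient of $V\tilde\varphi+\tilde q$. As $0<G_k\le G_2$, Minkowski's inequality shows that $\mathcal N(t)=\|\tilde\varphi(t,\cdot)\|_{L^2(S)}$ satisfies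
$$\mathcal N\le G_2*(V\mathcal N)+G_2*\varrho .$$
For $\delta'\in[0,2]$ let $S_{\delta'}=e^{-(\delta'-1)t}\psi_-=e^{-\delta't}(\gamma v_0-v_0')>0$. Since $|\delta'-1|\le1$, we have $e^{-|t-s|}e^{-(\delta'-1)s}\le e^{-(\delta'-1)t}$, and (7) gives
$$G_2*(VS_{\delta'})\le\kappa e^{-(\delta'-1)t}\,G_1*(V\psi_-)=\kappa S_{\delta'} .$$
Also $G_2*\varrho\le C'S_\delta$, as $\delta\le2<a_1+2$. Let $\mathcal A=C'/(1-\kappa)$, $\eta>0$, $W=\mathcal AS_\delta+\eta S_0$, and let $M$ be the maximum of $\mathcal N/W$. It is attained unless $\mathcal N\equiv0$, since $\mathcal N=0$ for $t\le t_1$, $\mathcal N\to0$ at $+\infty$ and $\inf S_0>0$. At a maximum point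
$$MW=\mathcal N\le\kappa MW+C'S_\delta\le\kappa MW+(1-\kappa)W,$$
so $M\le1$. Letting $\eta\to0$, $\mathcal N\le\mathcal AS_\delta=\mathcal O(e^{-\delta t})$. The projections to degrees $0,1$ are bounded in the sup norm on $S$, so $Q_{\ge2}=\mathcal O(e^{-\delta t})$ in sup norm, and (2), applied to $\mathcal P\varphi_{\ge2}=V\varphi_{\ge2}+Q_{\ge2}$, gives $\varphi_{\ge2}=\mathcal O(e^{-\delta t})$ in sup norm.

**Step 4: iteration.** We combine the three parts. If $\delta<1$, then $\varphi=\mathcal O(e^{-\delta t})$; if $\delta>1$, then $\varphi=\mathcal O(e^{-t})$. Start from Proposition 12 (with $\beta\le1$). Each round doubles $\beta$, up to an arbitrarily small decrease, so after finitely many rounds $\varphi=\mathcal O(e^{-t})$, that is, $u=(1+\mathcal O(|x|))u_0$. This proves Theorem 1.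

With $\varphi=\mathcal O(e^{-t})$ we may take $\delta=2$. Steps 1 and 3 give $\mathcal O(e^{-2t})$ for degrees $0$ and $\ge2$. Step 2, for the $n$ coefficients along $\theta_1,\dots,\theta_n$, gives the degree $1$ part $(\xi\cdot\theta)\psi_-+\mathcal O(e^{-(1+\epsilon)t})$ with some $\epsilon\in(0,1]$. Since $e^{-t}\theta=x$,
$$\varphi=(x\cdot\xi)(\gamma v_0-v_0')+\mathcal O(|x|^{1+\epsilon}),$$
which is the expansion in Theorem 2(2). Uniqueness of $u_0$ is Lemma 7.

## 10. Optimality: $C|x|^{-\gamma}|x-e|^{-\gamma}$ in every dimension $n\ge7$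

We return to the opening example, now for all $n\ge7$ and with the sign conditions checked; this proves Theorem 2(3).

**Step 1: the solution.** Let $e\ne0$, $\xi=e/|e|^2$, $R<|e|$. Since $P_0v_*=e_3v_*=f(v_*)$, $u_*=v_*|x|^{-\gamma}$ is a positive singular solution of $(\mathcal P_{6,\infty})$, so it satisfies (9). Its translate $U=u_*(\cdot-\xi)$ satisfies (9) off $\xi$. Put
$$u(x)=|x|^{6-n}U\Big(\frac x{|x|^2}\Big)=v_*|x|^{-\gamma}\big(1-2x\cdot\xi+|x|^2|\xi|^2\big)^{-\gamma/2}=C|x|^{-\gamma}|x-e|^{-\gamma},\qquad C=v_*|e|^\gamma .$$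
By the invariance of (1) under $t\mapsto-t$, $(-\Delta)^3u=cu^p$ classically off $\{0,e\}$, in particular in $B_R\setminus\{0\}$. Also $u>0$ and $u\to\infty$ at $0$.

**Step 2: the sign conditions.** We verify $-\Delta u>0$ and $\Delta^2u>0$ through the integral equation. The change of variables $z\mapsto z/|z|^2$ in (9) for $U$, computed in Step 4 of Section 4 with center $0$ and $\lambda=1$, gives $u=c'|\cdot|^{6-n}*u^p$ off $\{0,e\}$. The convolution converges absolutely: near $0$ and $e$ because $\gamma p=\frac n2+3<n$, and at infinity because $u^p=\mathcal O(|x|^{-n-6})$. In the sense of distributions $-\Delta|x|^{6-n}=4(n-6)|x|^{4-n}$ and $-\Delta|x|^{4-n}=2(n-4)|x|^{2-n}$. Hence $-\Delta u$ and $\Delta^2u$ are positive multiples of $|\cdot|^{4-n}*u^p$ and $|\cdot|^{2-n}*u^p$ as distributions. Off $\{0,e\}$ these convolutions are continuous and positive, so the identities hold pointwise there, and $-\Delta u>0$, $\Delta^2u>0$. Thus $u$ satisfies all hypotheses of the conjecture.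

**Step 3: the rate.** Finally we read off the exact order. Expanding the power, $u=u_*(1+\gamma\,x\cdot\xi+\mathcal O(|x|^2))$. If $u=(1+\mathrm o(|x|))\tilde u_0$ with a positive singular solution $\tilde u_0$ of $(\mathcal P_{6,\infty})$, then $\tilde u_0=u_*$ by Lemma 7. But then $u/\tilde u_0-1=\gamma\,x\cdot\xi+\mathcal O(|x|^2)$, which is not $\mathrm o(|x|)$ since $\xi\ne0$. So no exponent $\beta_0>1$ is possible for this $u$, and Theorem 2(3) is proved. $\blacksquare$
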